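\title{Purity, heights and direct summands in $\mu$-abstract elementary classes of modules}

\begin{abstract}
A submodule is a direct summand if and only if it is $\lambda$-pure for every infinite cardinal $\lambda$. We study whether every relation on $R$-modules that contains the direct summand relation and makes $R\text{-Mod}$ a $\mu$-abstract elementary class must contain $\lambda$-purity for a single $\lambda$. The answer is no, already for $R=\mathbb Z$: the relation ``the inclusion preserves the comparison of transfinite $p$-heights'' is a counterexample for every uncountable regular $\mu$. This is sharp in $\mu$. For $\mu=\aleph_0$, and more generally when each member of a countable chain is strong in the union, the answer is yes for every ring, with $\lambda=\beth_{(2^\kappa)^+}(\kappa)$ for a suitable L\"owenheim--Skolem--Tarski bound $\kappa$.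
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in ZFC. Throughout, $R$ is an associative ring with identity and $R\text{-Mod}$ is the class of all left $R$-modules, viewed as structures in the usual language ($0$, $+$, $-$ and one unary function symbol for each element of $R$). Substructures are submodules and isomorphisms are module isomorphisms. We write $A\le B$ if $A$ is a submodule of $B$ and $A\le_\oplus B$ if $A$ is a direct summand of $B$.

\subsection*{Purity}
A \emph{linear equation with parameters from $A$} is an equation $\sum_j t_jv_j=p$ in unknowns $v_j$, where $p\in A$, $t_j\in R$, and only finitely many $t_j$ are nonzero.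

\begin{definition}
Let $\lambda$ be an infinite cardinal. A submodule $A\le B$ is \emph{$\lambda$-pure}, written $A\le^\lambda_{\mathrm{pp}}B$, if every system of fewer than $\lambda$ linear equations, in fewer than $\lambda$ unknowns and with parameters from $A$, that has a solution in $B$ has a solution in $A$.
\end{definition}

For $\lambda=\aleph_0$ this is ordinary purity, and $\lambda'$-purity implies $\lambda$-purity when $\lambda\le\lambda'$. A direct summand is $\lambda$-pure for every $\lambda$: apply the projection $B\to A$ to a solution in $B$. The next lemma says what $\lambda$-purity retains of such a projection.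

\begin{lemma}[Local retractions]\label{lem:retract}
Let $A\le^\lambda_{\mathrm{pp}}B$, let $X\le A$, and let $X\le K\le B$ with $|K|+|R|+\aleph_0<\lambda$. Then there is a homomorphism $K\to A$ that is the identity on $X$.
\end{lemma}

\begin{proof}
Take one unknown $v_k$ for each $k\in K$ and the equations $v_{k+l}-v_k-v_l=0$, $v_{tk}-tv_k=0$ and $v_a=a$, for $k,l\in K$, $t\in R$, $a\in X$. There are at most $|K|+|R|+\aleph_0<\lambda$ unknowns and equations, the parameters lie in $A$, and $v_k=k$ is a solution in $B$. A solution in $A$ is a homomorphism $K\to A$ that fixes $X$ pointwise.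
\end{proof}

If $A$ is $\lambda$-pure in $B$ for every $\lambda$, the lemma with $X=A$ and $K=B$ gives a retraction $e\colon B\to A$, and $B=A\oplus\ker e$. So $\le_\oplus$ is the intersection of the decreasing family of relations $\le^\lambda_{\mathrm{pp}}$.

\subsection*{$\mu$-abstract elementary classes}
Let $\mu$ be a regular cardinal. A poset is \emph{$\mu$-directed} if every subset of size less than $\mu$ has an upper bound. A signature is \emph{$\mu$-ary} if all its symbols have arity less than $\mu$. We put $\chi^{<\mu}=\sup\{\chi^\nu:\nu<\mu\}$.

\begin{definition}\label{def:aec}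
A pair $(\mathbf K,\preccurlyeq)$ is a \emph{$\mu$-abstract elementary class} (\emph{$\mu$-AEC}) if the following hold.
\begin{itemize}
\item $\mathbf K$ is a class of $\tau$-structures for a $\mu$-ary signature $\tau$, closed under isomorphism.
\item $\preccurlyeq$ is a partial order on $\mathbf K$ that is invariant under isomorphism, and $A\preccurlyeq B$ implies that $A$ is a substructure of $B$.
\item (Coherence) If $A,B,C\in\mathbf K$, $A\subseteq B$, $A\preccurlyeq C$ and $B\preccurlyeq C$, then $A\preccurlyeq B$.
\item (Chain axioms) Let $I$ be a $\mu$-directed poset and let $M_i\in\mathbf K$ ($i\in I$) satisfy $M_i\preccurlyeq M_j$ for $i\le j$. Then $M=\bigcup_iM_i\in\mathbf K$; $M_i\preccurlyeq M$ for all $i$; and if $M_i\preccurlyeq N$ for all $i$, then $M\preccurlyeq N$.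
\item (L\"owenheim--Skolem--Tarski, LST) There is a cardinal $\chi=\chi^{<\mu}\ge|\tau|$ such that for every $M\in\mathbf K$ and every subset $Y\subseteq M$ there is $N\in\mathbf K$ with $Y\subseteq N\preccurlyeq M$ and $|N|\le|Y|^{<\mu}+\chi$.
\end{itemize}
We call a cardinal $\chi$ as in the last axiom an \emph{LST cardinal}. Invariance under isomorphism means that $A\preccurlyeq B$ implies $\varphi(A)\preccurlyeq B'$ for every isomorphism $\varphi\colon B\to B'$.
\end{definition}

The case $\mu=\aleph_0$ is that of ordinary abstract elementary classes (AECs). For uncountable $\mu$ the poset $\omega$ is not $\mu$-directed, so the chain axioms say nothing about the union of a countable increasing chain. This difference decides the question below.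

It is known that $(R\text{-Mod},\le^\lambda_{\mathrm{pp}})$ is a $\mu$-AEC for a suitable $\mu$, for every infinite $\lambda$; we do not use this fact in the proofs. A relation $\preccurlyeq$ on $R\text{-Mod}$ \emph{refines direct summands} if $A\le_\oplus B$ implies $A\preccurlyeq B$, and it \emph{refines $\le^\lambda_{\mathrm{pp}}$} if $A\le^\lambda_{\mathrm{pp}}B$ implies $A\preccurlyeq B$. Thus the relations $\le^\lambda_{\mathrm{pp}}$ are $\mu$-AEC relations that approximate $\le_\oplus$ from above, and one asks whether they are cofinal among all such approximations. The question comes from the paper of Carnevale and Paolini \cite{CP}.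

\begin{quote}
\textbf{Question.} Let $R$ be a ring and let $\preccurlyeq$ be a relation on $R\text{-Mod}$ that refines direct summands and such that $(R\text{-Mod},\preccurlyeq)$ is a $\mu$-AEC for some regular $\mu$. Must there be an infinite cardinal $\lambda$, depending on $R$ and $\preccurlyeq$, such that $\preccurlyeq$ refines $\le^\lambda_{\mathrm{pp}}$?
\end{quote}

One would guess that the answer is yes. A $\mu$-AEC relation is local: for a suitable $\kappa$, we have $A\preccurlyeq B$ as soon as every $X\preccurlyeq A$ of size at most $\kappa$ satisfies $X\preccurlyeq B$ (Lemma~\ref{lem:local}). If $A$ is $\lambda$-pure in $B$ with $\lambda$ far above $\kappa$, then by Lemma~\ref{lem:retract} every piece of $B$ of size below $\lambda$ retracts into $A$ over such an $X$, as it would if $A$ were a summand. It remains to assemble these local retractions into one object that decides whether $X\preccurlyeq B$. The assembly can be carried out, but it takes $\omega$ steps and ends with the union of a countable chain. When $\mu$ is uncountable nothing controls that union, and an ordinal-valued rank, which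 survives $\aleph_1$-directed unions but not countable ones, gives a counterexample.

\subsection*{Results}
We order $\mathrm{Ord}\cup\{\infty\}$ linearly, with $\infty$ above every ordinal; thus $\infty\le\infty$, and there is no infinite strictly decreasing sequence. Let $r\in R$ be central. For a module $M$ put
\[
r^0M=M,\qquad r^{\alpha+1}M=r(r^\alpha M),\qquad r^\delta M=\bigcap_{\alpha<\delta}r^\alpha M\quad(\delta\text{ limit}).
\]
Since $r$ is central, these are submodules, and they decrease with $\alpha$. The \emph{height} $h_M(a)$ of $a\in M$ is $\infty$ if $a\in r^\alpha M$ for all $\alpha$; otherwise it is the largest $\alpha$ with $a\in r^\alpha M$. The largest such $\alpha$ exists because the least $\delta$ with $a\notin r^\delta M$ is neither $0$ nor a limit. In all cases $h_M(a)\ge\alpha$ if and only if $a\in r^\alpha M$. Define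
\[
A\preccurlyeq_rB\iff A\le B\text{ and, for all }a,b\in A,\ \bigl(h_A(a)\le h_A(b)\Leftrightarrow h_B(a)\le h_B(b)\bigr).
\]

\begin{theorem}\label{thm:A}
Let $r\in R$ be central.
\begin{enumerate}
\item[(1)] The relation $\preccurlyeq_r$ refines direct summands, and $(R\text{-Mod},\preccurlyeq_r)$ is a $\mu$-AEC for every uncountable regular $\mu$.
\item[(2)] If $r^n\notin r^{n+1}R$ for all $n\ge0$, then $\preccurlyeq_r$ does not refine $\le^\lambda_{\mathrm{pp}}$ for any infinite $\lambda$.
\end{enumerate}
\end{theorem}

The hypothesis in (2) holds for $R=\mathbb Z$ and $r$ a prime. It can be met in every commutative ring of positive Krull dimension. Indeed, let $\mathfrak p\subsetneq\mathfrak q$ be primes and $r\in\mathfrak q\setminus\mathfrak p$. If $r^n=r^{n+1}t$, then canceling $r^n$ in the domain $R/\mathfrak p$ gives $1-rt\in\mathfrak p\subseteq\mathfrak q$, hence $1\in\mathfrak q$, which is false.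

For an infinite cardinal $\kappa$ let $\beth_0(\kappa)=\kappa$, $\beth_{\alpha+1}(\kappa)=2^{\beth_\alpha(\kappa)}$, and $\beth_\delta(\kappa)=\sup_{\alpha<\delta}\beth_\alpha(\kappa)$ for limit $\delta$.

\begin{theorem}\label{thm:B}
Let $R$ be any ring. Let $\preccurlyeq$ refine direct summands, and let $(R\text{-Mod},\preccurlyeq)$ be a $\mu$-AEC for some regular $\mu$ such that moreover
\begin{enumerate}
\item[$(\omega)$] if $M_0\preccurlyeq M_1\preccurlyeq\cdots$, then $M_n\preccurlyeq\bigcup_kM_k$ for all $n$.
\end{enumerate}
Let $\kappa=\kappa^{<\mu}\ge|R|+\aleph_0$ be at least an LST cardinal $\chi$ of the class. Then $\preccurlyeq$ refines $\le^\lambda_{\mathrm{pp}}$ for $\lambda=\beth_{(2^\kappa)^+}(\kappa)$.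
\end{theorem}

A cardinal $\kappa$ as in the theorem always exists; for instance $\kappa=2^{\mu+|R|+\chi}$.

\begin{corollary}\label{cor:main}
The answer to the Question is negative, already for $R=\mathbb Z$. More precisely, the statement in the Question, quantified over all rings and restricted to a fixed regular $\mu$, is true for $\mu=\aleph_0$ and false for every uncountable regular $\mu$.
\end{corollary}

\begin{proof}
For uncountable $\mu$ apply Theorem~\ref{thm:A} to $\mathbb Z$ and a prime. For $\mu=\aleph_0$, the poset $\omega$ is $\aleph_0$-directed, so $(\omega)$ is an instance of the chain axioms and Theorem~\ref{thm:B} applies.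
\end{proof}

For a fixed ring the statement can hold for all $\mu$. If $R$ is left pure-semisimple, meaning that every $\aleph_0$-pure embedding of left $R$-modules splits, then $\le^{\aleph_0}_{\mathrm{pp}}$ equals $\le_\oplus$ and $\lambda=\aleph_0$ always works. By Theorem~\ref{thm:A} the statement fails for every ring with a central $r$ such that $r^n\notin r^{n+1}R$ for all $n$. We do not classify the rings for which it holds.

Sections~\ref{sec:heights}--\ref{sec:trees} prove Theorem~\ref{thm:A}; the case $R=\mathbb Z$, $\lambda=\aleph_0$ of part (2) is worked out by hand in Section~\ref{sec:example}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and can be read independently.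

\section{Heights}\label{sec:heights}

In Sections~\ref{sec:heights}--\ref{sec:trees}, $r$ is a fixed central element of $R$. The height of $a$ measures how long one can keep dividing $a$ by $r$; parts (c) and (d) of the next lemma make this precise.

\begin{lemma}\label{lem:H}
Let $M$ be a module and $a\in M$.
\begin{enumerate}
\item[(a)] If $f\colon M\to N$ is a homomorphism, then $f(r^\alpha M)\subseteq r^\alpha N$ for all $\alpha$; hence $h_M(a)\le h_N(f(a))$.
\item[(b)] If $M\le_\oplus N$, then $h_N(a)=h_M(a)$.
\item[(c)] For an ordinal $\sigma$, we have $h_M(a)>\sigma$ if and only if there is $y\in M$ with $ry=a$ and $h_M(y)\ge\sigma$. In particular, if $ry=a$ and $h_M(a)<\infty$, then $h_M(y)<h_M(a)$.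
\item[(d)] The following are equivalent: $h_M(a)=\infty$; there is $y\in M$ with $ry=a$ and $h_M(y)=\infty$; there are $y_n\in M$ with $y_0=a$ and $ry_{n+1}=y_n$ for all $n$. In particular $h_M(0)=\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on $\alpha$: at successors $f(ry)=rf(y)$, and at limits take intersections.

(b) Apply (a) to the inclusion $M\to N$ and to a projection $N\to M$.

(c) Both conditions say that $a\in r^{\sigma+1}M=r(r^\sigma M)$. If $ry=a$ and $\sigma=h_M(a)<\infty$, then $h_M(y)\ge\sigma$ would give $h_M(a)>\sigma$.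

(d) Since $M$ is a set, the decreasing sequence $r^\alpha M$ cannot decrease strictly at every step, so $r^{\alpha_0+1}M=r^{\alpha_0}M$ for some $\alpha_0$. Call this submodule $D$. Then $rD=D$ and $r^\alpha M=D$ for $\alpha\ge\alpha_0$, so the elements of height $\infty$ are those of $D$. This gives the equivalence of the first two conditions, and dividing repeatedly inside $D$ gives the sequence in the third. Conversely, given such a sequence, induction on $\alpha$ shows that all $y_n$ lie in $r^\alpha M$: if all $y_n$ lie in $r^\alpha M$, then $y_n=ry_{n+1}\in r^{\alpha+1}M$.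
\end{proof}

\begin{example}\label{ex:cyclic}
Let $R=\mathbb Z$, let $r=p$ be a prime, and let $C_n\le\mathbb Q/\mathbb Z$ be the cyclic group of order $p^n$. Then $p^jC_n=C_{n-j}$ for $j\le n$, so an element of order $p^k$ with $1\le k\le n$ has height $n-k$ in $C_n$ and height $n+1-k$ in $C_{n+1}$, while $0$ has height $\infty$ in both. All finite heights move up by one, so $C_n\preccurlyeq_pC_{n+1}$, although for $n\ge1$ the subgroup $C_n$ is not pure in $C_{n+1}$. The union $C_\infty=\bigcup_nC_n$ satisfies $pC_\infty=C_\infty$, so all its elements have height $\infty$. For $0\ne a\in C_1$ the comparison $h(0)\le h(a)$ holds in $C_\infty$ and fails in $C_1$. Thus $C_1\not\preccurlyeq_pC_\infty$: the relation $\preccurlyeq_p$ violates $(\omega)$, and part (1) of Theorem~\ref{thm:A} is false for $\mu=\aleph_0$.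
\end{example}

\section{Height $\omega$ against height $\omega+1$}\label{sec:example}

Let $R=\mathbb Z$ and $r=p$. We construct a pure subgroup $A\le B$ with $A\not\preccurlyeq_pB$. A pure inclusion preserves finite heights, because ``$a\in p^nB$'' is the solvability of one equation $p^nv=a$. So the first place where purity can lose track of a height is the step from $\omega$ to $\omega+1$.

Let $G$ be the abelian group with generators $d,x_1,x_2,\dots$ and relations $pd=0$ and $p^nx_n=d$ for $n\ge1$. We claim that $h_G(d)=\omega$.
\begin{itemize}
\item Since $d\in p^nG$ for all $n$, we have $h_G(d)\ge\omega$.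
\item We have $G/\langle d\rangle\cong\bigoplus_n\mathbb Z/p^n\mathbb Z$. The $n$-th coordinate map $G\to\mathbb Z/p^n\mathbb Z$ kills $p^nG\supseteq p^\omega G$, so $p^\omega G\subseteq\langle d\rangle$ and $p^{\omega+1}G=0$.
\item The assignment $d\mapsto1/p$, $x_n\mapsto1/p^{n+1}$ respects the relations and defines a homomorphism $G\to\mathbb Q/\mathbb Z$. Hence $d\ne0$, and so $d\notin p^{\omega+1}G$.
\end{itemize}
Let $G'$ be obtained from the presentation of $G$ by adding generators $e,y_1,y_2,\dots$ and relations $pe=d$, $p^ny_n=e$. Then $h_{G'}(e)\ge\omega$, so $h_{G'}(d)\ge\omega+1$.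

A finite system of equations cannot see this gain. Let $G'_m$ be given by the presentation of $G$ together with $e,y_1,\dots,y_m$ and the relations $pe=d$, $p^ny_n=e$ for $n\le m$. There is a homomorphism $\psi_m\colon G'_m\to G$ fixing the generators of $G$, with
\[
e\mapsto p^mx_{m+1},\qquad y_n\mapsto p^{m-n}x_{m+1}\quad(1\le n\le m),
\]
because $p\cdot p^mx_{m+1}=d$ and $p^n\cdot p^{m-n}x_{m+1}=p^mx_{m+1}$. A solution in $G'$ of a finite system with parameters from $G$ involves finitely many generators, and its verification uses finitely many defining relations. So the system is already solved in some $G'_m$, and $\psi_m$ carries that solution to $G$. The same argument applied to an equation $0=g$ shows that $G\to G'$ is injective. Hence $G$ is pure in $G'$.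

Now use a second copy of $G$ as a yardstick: let $A=G\oplus G\le B=G'\oplus G$, which is again a pure inclusion. By Lemma~\ref{lem:H}(b), the elements $(d,0)$ and $(0,d)$ both have height $\omega$ in $A$, while in $B$ the first has height at least $\omega+1$ and the second has height $\omega$. So $A\not\preccurlyeq_pB$.

The yardstick would be unnecessary for the simpler relation ``$A\le B$ and $h_A(a)=h_B(a)$ for all $a\in A$''. That relation fails the LST axiom. If $h_N(a)=\gamma<\infty$, then $r^{\alpha+1}N\ne r^\alpha N$ for every $\alpha\le\gamma$, since otherwise the sequence would be constant from $\alpha$ on and $a$ would have height $\infty$; so $|N|\ge|\gamma|$. Lemma~\ref{lem:Dheight} provides elements of every ordinal height $\gamma$, and such an element lies in no small submodule that preserves its height. Passing from the values of heights to their comparison removes the obstruction: inside a small submodule the heights may collapse, as long as they collapse in order.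

\section{Comparison of heights gives a $\mu$-AEC}\label{sec:aec}

For the LST axiom we must understand the heights in a submodule $N\le M$, and for the chain axioms the heights in a union. In neither case can they be computed directly, but in both there is a natural ordinal-valued function that behaves like a height under division by $r$. The next lemma shows that such a function orders the elements exactly as the height does.

\begin{lemma}[Recognizing heights]\label{lem:rho}
Let $M$ be a module and let $\rho\colon M\to\mathrm{Ord}\cup\{\infty\}$ satisfy the following for all $a,b\in M$.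
\begin{enumerate}
\item[(i)] If $\rho(a)=\infty$, there is $y\in M$ with $ry=a$ and $\rho(y)=\infty$.
\item[(ii)] If $\rho(a)<\infty$, $y\in M$ and $ry=a$, then $\rho(y)<\rho(a)$.
\item[(iii)] If $\rho(b)<\rho(a)<\infty$, there is $y\in M$ with $ry=a$ and $\rho(b)\le\rho(y)$.
\end{enumerate}
Then $h_M(a)\le h_M(b)\Leftrightarrow\rho(a)\le\rho(b)$ for all $a,b\in M$.
\end{lemma}

\begin{proof}
Write $h=h_M$. First we show that $\rho(a)=\infty$ if and only if $h(a)=\infty$. If $\rho(a)=\infty$, then (i) yields $y_0=a$, $ry_{n+1}=y_n$, and $h(a)=\infty$ by Lemma~\ref{lem:H}(d). If $h(a)=\infty$, take such a sequence from Lemma~\ref{lem:H}(d); if $\rho(a)<\infty$, then (ii) gives $\rho(y_0)>\rho(y_1)>\cdots$, which is impossible. Consequently both sides of the equivalence are true when $\rho(b)=\infty$, and both are false when $\rho(b)<\rho(a)=\infty$.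

It remains to treat elements with ordinal values. We prove by induction on $\rho(b)<\infty$ that for all $a\in M$
\[
(1)\quad\rho(a)<\rho(b)\Rightarrow h(a)<h(b),\qquad\qquad(2)\quad\rho(a)\le\rho(b)\Rightarrow h(a)\le h(b).
\]
For (1), let $\rho(a)<\rho(b)$. By (iii) there is $z$ with $rz=b$ and $\rho(a)\le\rho(z)$, and $\rho(z)<\rho(b)$ by (ii). Statement (2) for $z$ gives $h(a)\le h(z)$, and $h(z)<h(b)$ by Lemma~\ref{lem:H}(c), because $h(b)<\infty$. For (2), let $\rho(a)\le\rho(b)$ and suppose $h(b)<h(a)$. Lemma~\ref{lem:H}(c) gives $y$ with $ry=a$ and $h(y)\ge h(b)$. By (ii), $\rho(y)<\rho(a)\le\rho(b)$, so statement (1) for $b$, just proved, gives $h(y)<h(b)$, a contradiction.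

Now (2) is one direction of the equivalence. For the other, if $\rho(a)\not\le\rho(b)$ with both values ordinals, then $\rho(b)<\rho(a)$, and (1) gives $h(b)<h(a)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
By Lemma~\ref{lem:H}(b), $\preccurlyeq_r$ refines direct summands. It is contained in $\le$, hence antisymmetric; it is reflexive; it is transitive because the defining equivalences compose; and it is invariant under isomorphism because isomorphisms preserve heights by Lemma~\ref{lem:H}(a). The signature is finitary, hence $\mu$-ary, and has size at most $|R|+\aleph_0$. Fix an uncountable regular $\mu$.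

\emph{Coherence.} Let $A\subseteq B$, $A\preccurlyeq_rC$ and $B\preccurlyeq_rC$. Then $A\le B$, and for $a,b\in A$,
\[
h_A(a)\le h_A(b)\Leftrightarrow h_C(a)\le h_C(b)\Leftrightarrow h_B(a)\le h_B(b).
\]

\emph{LST.} Let $\chi=2^{\mu+|R|}$. Then $\chi^{<\mu}=\chi\ge|R|+\aleph_0$. Let $Y\subseteq M$ and $\nu=|Y|+|R|+\aleph_0$. Using parts (d) and (c) of Lemma~\ref{lem:H}, choose
\begin{itemize}
\item for each $a\in M$ with $h_M(a)=\infty$, an element $y_a$ with $ry_a=a$ and $h_M(y_a)=\infty$;
\item for each pair $a,b\in M$ with $h_M(b)<h_M(a)<\infty$, an element $y_{a,b}$ with $ry_{a,b}=a$ and $h_M(y_{a,b})\ge h_M(b)$.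
\end{itemize}
Let $N_0$ be the submodule generated by $Y$, let $N_{k+1}$ be generated by $N_k$ and the chosen elements $y_a$, $y_{a,b}$ for $a,b\in N_k$, and let $N=\bigcup_kN_k$. Each $N_k$ has size at most $\nu$, so $|N|\le\nu\le|Y|^{<\mu}+\chi$. The function $\rho=h_M|_N$ on $N$ satisfies (i) and (iii) by the choice of $N$, and (ii) by Lemma~\ref{lem:H}(c) in $M$. Lemma~\ref{lem:rho} gives $N\preccurlyeq_rM$.

\emph{Chain axioms.} Let $(M_i)_{i\in I}$ be a $\preccurlyeq_r$-directed system with $I$ $\mu$-directed. Put $M=\bigcup_iM_i$, a module, and $h_i=h_{M_i}$. The values $h_i(a)$ depend on $i$, but their comparison does not: if $a,b\in M_i\cap M_j$ and $k\ge i,j$, then $h_i(a)\le h_i(b)\Leftrightarrow h_k(a)\le h_k(b)\Leftrightarrow h_j(a)\le h_j(b)$. So we may define, for $a,b\in M$,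
\[
a\le^*b\iff h_i(a)\le h_i(b)\text{ for some, equivalently every, $i$ with }a,b\in M_i .
\]
Any three elements lie in a common $M_i$, so $\le^*$ is a total preorder. Write $a<^*b$ if $b\not\le^*a$; this means $h_i(a)<h_i(b)$ whenever $a,b\in M_i$. Let $F=\{a\in M:a<^*0\}$. Since $h_i(0)=\infty$, an element $a\in M_i$ lies in $F$ if and only if $h_i(a)<\infty$.

To apply Lemma~\ref{lem:rho} we must turn $\le^*$ into an ordinal-valued function, and for this $<^*$ has to be well-founded. This is the only point where $\mu\ge\aleph_1$ is used. Suppose $a_0>^*a_1>^*\cdots$. As $I$ is $\aleph_1$-directed, all $a_n$ lie in one $M_i$, and $h_i(a_0)>h_i(a_1)>\cdots$, which is impossible. So we can define $\rho(a)=\sup\{\rho(c)+1:c<^*a\}$ for $a\in F$ by recursion (every $c<^*a$ lies in $F$), and $\rho(a)=\infty$ for $a\notin F$. Then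
\begin{equation}\label{eq:rank}
\rho(a)\le\rho(b)\iff a\le^*b\qquad(a,b\in M).
\end{equation}
Indeed, let $a,b\in F$. If $a\le^*b$, every $c<^*a$ satisfies $c<^*b$, so $\rho(a)\le\rho(b)$; otherwise $b<^*a$ and $\rho(b)<\rho(a)$. If $b\notin F$, both sides of \eqref{eq:rank} hold, and if $b\in F$ and $a\notin F$, both fail.

We check (i)--(iii) for $\rho$ on $M$, each time choosing $i$ such that $M_i$ contains the given elements. For (i), $h_i(a)=\infty$, so Lemma~\ref{lem:H}(d) gives $y\in M_i$ with $ry=a$ and $h_i(y)=\infty$, that is, $y\notin F$. For (ii), $h_i(a)<\infty$, so $h_i(y)<h_i(a)$ by Lemma~\ref{lem:H}(c), and $\rho(y)<\rho(a)$ by \eqref{eq:rank}. For (iii), $h_i(b)<h_i(a)<\infty$, so Lemma~\ref{lem:H}(c) gives $y\in M_i$ with $ry=a$ and $h_i(y)\ge h_i(b)$, and $\rho(b)\le\rho(y)$ by \eqref{eq:rank}.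

By Lemma~\ref{lem:rho} and \eqref{eq:rank}, for $a,b\in M_i$,
\[
h_M(a)\le h_M(b)\iff a\le^*b\iff h_i(a)\le h_i(b),
\]
so $M_i\preccurlyeq_rM$. Finally let $M_i\preccurlyeq_rN$ for all $i$. Then $M\le N$, and for $a,b\in M$, choosing $i$ with $a,b\in M_i$, we get $h_M(a)\le h_M(b)\Leftrightarrow h_i(a)\le h_i(b)\Leftrightarrow h_N(a)\le h_N(b)$. So $M\preccurlyeq_rN$.
\end{proof}

\section{Tree modules and the failure of cofinality}\label{sec:trees}

To repeat Section~\ref{sec:example} at an arbitrary cardinal we need, for each ordinal $\gamma$, a module with an element of height exactly $\gamma$, given by a presentation that makes small parts easy to move. The presentation comes from writing ``height at least $\gamma$'' as a system of equations.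

For a set $O$ of ordinals let $T_O$ be the set of finite strictly decreasing sequences from $O$, including the empty sequence $\emptyset$; we write $s^\frown\beta$ for $s$ followed by $\beta$, and $|s|$ for the length of $s$. An ordinal $\gamma$ is the set of smaller ordinals; for example $T_2=\{\emptyset,(0),(1),(1,0)\}$. For $s\in T_\gamma$ let $\mathrm{rk}(\emptyset)=\gamma$ and let $\mathrm{rk}(s)$ be the last entry of $s$ if $s\ne\emptyset$. Then $s^\frown\beta\in T_\gamma$ exactly when $\beta<\mathrm{rk}(s)$, and $\mathrm{rk}(s^\frown\beta)=\beta$.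

\begin{lemma}\label{lem:tree}
Let $a\in M$ and let $\gamma$ be an ordinal. Then $h_M(a)\ge\gamma$ if and only if there are elements $a_s\in M$ $(s\in T_\gamma)$ with $a_\emptyset=a$ and $ra_{s^\frown\beta}=a_s$ whenever $s^\frown\beta\in T_\gamma$.
\end{lemma}

\begin{proof}
Given such elements, we show $h_M(a_s)\ge\mathrm{rk}(s)$ by induction on $\mathrm{rk}(s)$. For each $\beta<\mathrm{rk}(s)$ we have $h_M(a_{s^\frown\beta})\ge\beta$, so $h_M(a_s)>\beta$ by Lemma~\ref{lem:H}(c); hence $h_M(a_s)\ge\mathrm{rk}(s)$. Conversely, if $h_M(a)\ge\gamma$, choose $a_s$ with $h_M(a_s)\ge\mathrm{rk}(s)$ by recursion on $|s|$: for $\beta<\mathrm{rk}(s)$ we have $h_M(a_s)>\beta$, and Lemma~\ref{lem:H}(c) provides $a_{s^\frown\beta}$.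
\end{proof}

\begin{remark}\label{rem:below}
The elements of $T_\gamma$ correspond to the finite subsets of $\gamma$, so $|T_\gamma|<\lambda$ when $\gamma<\lambda$ and $\lambda$ is an infinite cardinal. Let $A\le^\lambda_{\mathrm{pp}}B$, $a\in A$ and $h_A(a)<\lambda$. Then $h_B(a)=h_A(a)$: otherwise the system of Lemma~\ref{lem:tree} for $\gamma=h_A(a)+1<\lambda$ would be solvable in $B$, hence in $A$. So $\lambda$-purity preserves all heights below $\lambda$, and the first change it might allow is from $\lambda$ to $\lambda+1$.
\end{remark}

Let $F_O$ be the free module with basis $x_s$ ($s\in T_O$), let $K_O\le F_O$ be generated by the elements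
\[
rx_\emptyset\qquad\text{and}\qquad rx_{s^\frown\beta}-x_s\quad(s^\frown\beta\in T_O),
\]
and let $D_O=F_O/K_O$. Write $\bar x_s$ for the class of $x_s$ and $d_O=\bar x_\emptyset$. The relations $r\bar x_{s^\frown\beta}=\bar x_s$ force $d_\gamma$ to have height at least $\gamma$; the relation $rd_\gamma=0$ will bound the height from above.

\begin{lemma}\label{lem:Dheight}
For every ordinal $\gamma$ we have $r^{\gamma+1}D_\gamma=0$. If $r^n\notin r^{n+1}R$ for all $n\ge0$, then $d_\gamma\ne0$ and $h_{D_\gamma}(d_\gamma)=\gamma$.
\end{lemma}

\begin{proof}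
We prove the first statement by induction on $\gamma$. The quotient $D_\gamma/Rd_\gamma$ has generators $x_s$ for $s\ne\emptyset$ and relations $rx_{(\beta)}=0$ for $\beta<\gamma$ and $rx_{s^\frown\beta}=x_s$ for $s\ne\emptyset$. The sequences with first entry $\beta$ are the sequences $(\beta)^\frown t$ with $t\in T_\beta$, every relation involves only sequences with the same first entry, and the relations for first entry $\beta$ are those of $D_\beta$. Hence $D_\gamma/Rd_\gamma\cong\bigoplus_{\beta<\gamma}D_\beta$. Let $q_\beta\colon D_\gamma\to D_\beta$ be the resulting coordinate maps, so that $\bigcap_{\beta<\gamma}\ker q_\beta=Rd_\gamma$. By Lemma~\ref{lem:H}(a) and the induction hypothesis, $q_\beta(r^\gamma D_\gamma)\subseteq r^\gamma D_\beta\subseteq r^{\beta+1}D_\beta=0$, because $\beta+1\le\gamma$. So $r^\gamma D_\gamma\subseteq Rd_\gamma$. Since $r$ is central, $r(td_\gamma)=t(rd_\gamma)=0$ for $t\in R$, and therefore $r^{\gamma+1}D_\gamma=0$.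

Now assume $r^n\notin r^{n+1}R$ for all $n$. We need a substitute for the map to $\mathbb Q/\mathbb Z$ in Section~\ref{sec:example}. Since $r$ is central, each $r^nR$ is a two-sided ideal and multiplication by $r$ is a homomorphism of left modules $R/r^{n}R\to R/r^{n+1}R$. Let $E$ be the direct limit of
\[
R/rR\longrightarrow R/r^2R\longrightarrow R/r^3R\longrightarrow\cdots
\]
and let $e_n\in E$ be the image of $1+r^{n+1}R$. Then $re_0=0$, and $re_{n+1}=e_n$ because the transition map sends $1+r^{n+1}R$ to $r+r^{n+2}R$. So $x_s\mapsto e_{|s|}$ kills $K_\gamma$ and defines a homomorphism $D_\gamma\to E$ with $d_\gamma\mapsto e_0$. An element of a term of a direct system becomes $0$ in the limit only if it becomes $0$ in some later term. The image of $1+rR$ in $R/r^{n+1}R$ is $r^n+r^{n+1}R\ne0$ for every $n$. Thus $e_0\ne0$ and $d_\gamma\neq0$. It follows that $d_\gamma\notin r^{\gamma+1}D_\gamma$, while $h_{D_\gamma}(d_\gamma)\ge\gamma$ by Lemma~\ref{lem:tree} with $a_s=\bar x_s$.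
\end{proof}

For $O\subseteq O'$ we have $F_O\le F_{O'}$ and $K_O\le K_{O'}$. In particular there is a homomorphism $\iota\colon D_\lambda\to D_{\lambda+1}$ with $\iota(\bar x_s)=\bar x_s$, and $\iota(d_\lambda)=d_{\lambda+1}$. It plays the role of $G\to G'$. A small system mentions the new ordinal $\lambda$ and a bounded set of ordinals below $\lambda$, so the new ordinal can be replaced by an unused old one; this replacement plays the role of $\psi_m$.

\begin{lemma}\label{lem:Dpure}
Let $\lambda$ be an infinite regular cardinal. Then $\iota\colon D_\lambda\to D_{\lambda+1}$ is injective and its image is $\lambda$-pure in $D_{\lambda+1}$.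
\end{lemma}

\begin{proof}
Let $|I|,|J|<\lambda$, let $t_{ij}\in R$ with finitely many $t_{ij}\neq0$ for each $i\in I$, and let $p_i\in D_\lambda$ and $b_j\in D_{\lambda+1}$ satisfy $\sum_{j\in J}t_{ij}b_j=\iota(p_i)$ for all $i\in I$. We find $a_j\in D_\lambda$ with $\sum_jt_{ij}a_j=p_i$ for all $i$. This proves both statements: for $J=\emptyset$ and $|I|=1$ it says that $\iota(p)=0$ implies $p=0$, and in general $\iota(a_j)$ is a solution in the image.

Choose representatives $\tilde b_j\in F_{\lambda+1}$ of $b_j$ and $\tilde p_i\in F_\lambda$ of $p_i$. Then $k_i=\sum_jt_{ij}\tilde b_j-\tilde p_i\in K_{\lambda+1}$. For $\delta<\lambda$ let $O_\delta=\delta\cup\{\lambda\}$. Each $\tilde b_j$ and each $\tilde p_i$ involves finitely many basis elements, each $k_i$ is a linear combination of finitely many generators of $K_{\lambda+1}$, and each of these mentions finitely many ordinals. Altogether fewer than $\lambda$ ordinals below $\lambda$ are mentioned. Since $\lambda$ is regular, there is $\delta<\lambda$ above all of them, and then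
\[
\tilde b_j\in F_{O_\delta},\qquad\tilde p_i\in F_\delta,\qquad k_i\in K_{O_\delta}\qquad(i\in I,\ j\in J).
\]
Let $\pi\colon O_\delta\to\lambda$ be the identity on $\delta$ and $\pi(\lambda)=\delta$. It is strictly increasing, so $s\mapsto\pi\circ s$ maps $T_{O_\delta}$ into $T_\lambda$, and $x_s\mapsto x_{\pi\circ s}$ defines $\psi\colon F_{O_\delta}\to F_\lambda$. This map sends generators of $K_{O_\delta}$ to generators of $K_\lambda$ and is the identity on $F_\delta$. Hence $\sum_jt_{ij}\psi(\tilde b_j)-\tilde p_i=\psi(k_i)\in K_\lambda$, and the classes $a_j$ of $\psi(\tilde b_j)$ in $D_\lambda$ are as required.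
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Assume $r^n\notin r^{n+1}R$ for all $n$. A $\lambda^+$-pure submodule is $\lambda$-pure and $\lambda^+$ is regular, so it suffices to find, for each infinite regular $\lambda$, modules $A\le^\lambda_{\mathrm{pp}}B$ with $A\not\preccurlyeq_rB$. Identify $D_\lambda$ with its image under $\iota$, so that $d_\lambda=d_{\lambda+1}$, and put
\[
A=D_\lambda\oplus D_\lambda\ \le\ B=D_{\lambda+1}\oplus D_\lambda .
\]
If a system $\sum_jt_{ij}v_j=(p_i,q_i)$ of fewer than $\lambda$ equations in fewer than $\lambda$ unknowns is solved by $(b_j,c_j)\in B$, Lemma~\ref{lem:Dpure} gives $a_j\in D_\lambda$ with $\sum_jt_{ij}a_j=p_i$, and $(a_j,c_j)$ is a solution in $A$. So $A\le^\lambda_{\mathrm{pp}}B$. Let $a=(d_\lambda,0)$ and $b=(0,d_\lambda)$. By Lemmas~\ref{lem:H}(b) and~\ref{lem:Dheight},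
\[
h_A(a)=\lambda=h_A(b),\qquad h_B(a)=\lambda+1>\lambda=h_B(b).
\]
Thus $h_A(a)\le h_A(b)$ but $h_B(a)\not\le h_B(b)$, and $A\not\preccurlyeq_rB$.
\end{proof}

\begin{remark}
The hypothesis on $r$ was used only to show $d_\gamma\ne0$, and the conclusion of part (2) fails without it. If $r^n=r^{n+1}t$, then $r^nM=r^{n+1}M$ for every $M$, so every height is $\infty$ or less than $n$, and it is determined by the set of $k\le n$ for which $r^kv=a$ is solvable. Then every pure inclusion preserves heights, and $\preccurlyeq_r$ refines $\le^{\aleph_0}_{\mathrm{pp}}$.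
\end{remark}

\section{Countable chains: back and forth with good maps}\label{sec:B}

We prove Theorem~\ref{thm:B}. Fix $R$, $\preccurlyeq$, $\mu$, $\chi$ and $\kappa$ as in the theorem, and put
\[
\theta=(2^\kappa)^+,\qquad\lambda_\alpha=\beth_\alpha(\kappa),\qquad\lambda=\lambda_\theta .
\]
Thus $\lambda_0=\kappa$, $\lambda_{\alpha+1}=2^{\lambda_\alpha}$, and $\lambda_\alpha<\lambda$ for $\alpha<\theta$. A module is \emph{small} if it has at most $\kappa$ elements. For a module $M$ let $S(M)$ be the set of small $N\preccurlyeq M$.

\subsection*{Two reductions}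
The first lemma contains the only use of the hypothesis on direct summands.

\begin{lemma}[Swap]\label{lem:swap}
Let $X\le N$ and $X\le N'$, and let $f\colon N\to N'$ and $g\colon N'\to N$ be homomorphisms that are the identity on $X$. If $X\preccurlyeq N$, then $X\preccurlyeq N'$.
\end{lemma}

\begin{proof}
Let $P=N\oplus N'$. The maps $\Phi(x,y)=(x,y+f(x))$ and $\Psi(x,y)=(x-g(y),y)$ are automorphisms of $P$, with inverses $(x,y)\mapsto(x,y-f(x))$ and $(x,y)\mapsto(x+g(y),y)$. For $a\in X$,
\[
\Psi\Phi(a,0)=\Psi(a,a)=(a-a,a)=(0,a),
\]
so $\Psi\Phi$ maps $X\oplus0$ onto $0\oplus X$. We have $X\oplus0\preccurlyeq N\oplus0$ by invariance and $N\oplus0\preccurlyeq P$ because it is a summand, so $X\oplus0\preccurlyeq P$. Invariance under $\Psi\Phi$ gives $0\oplus X\preccurlyeq P$. Also $0\oplus N'\preccurlyeq P$, so coherence gives $0\oplus X\preccurlyeq0\oplus N'$, that is, $X\preccurlyeq N'$.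
\end{proof}

\begin{lemma}[Locality]\label{lem:local}
Let $M$ be a module.
\begin{enumerate}
\item[(a)] Every subset of $M$ of size at most $\kappa$ is contained in a member of $S(M)$.
\item[(b)] If $X\preccurlyeq B$ for every $X\in S(M)$, then $M\preccurlyeq B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $|Y|\le\kappa$ the LST axiom gives $Y\subseteq N\preccurlyeq M$ with $|N|\le|Y|^{<\mu}+\chi\le\kappa^{<\mu}+\kappa=\kappa$.

(b) Order $S(M)$ by inclusion. For $\nu<\mu$ we have $\nu<2^\nu\le\kappa^\nu\le\kappa$, so the union of fewer than $\mu$ members of $S(M)$ has size at most $\kappa$, and $S(M)$ is $\mu$-directed by (a). By coherence, $N\subseteq N'$ in $S(M)$ implies $N\preccurlyeq N'$. By (a), the union of $S(M)$ is $M$. The last chain axiom gives $M\preccurlyeq B$.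
\end{proof}

Suppose, toward a contradiction, that $A^*\le^\lambda_{\mathrm{pp}}B^*$ and $A^*\not\preccurlyeq B^*$. By Lemma~\ref{lem:local}(b) we can fix
\[
X\in S(A^*)\quad\text{with}\quad X\not\preccurlyeq B^* .
\]
If there were a homomorphism $g\colon B^*\to A^*$ fixing $X$ pointwise, Lemma~\ref{lem:swap} with $N=A^*$, $N'=B^*$ and $f$ the inclusion would finish the proof. Purity gives such a map only on submodules of $B^*$ of size below $\lambda$. We therefore try to build small modules $N$ and $N'$, with $X\preccurlyeq N$ and $X\not\preccurlyeq N'$, and maps $f$, $g$ between them, in $\omega$ steps: enlarge $N'$ to contain the image of $f$, enlarge $N$ to contain the image of $g$, extend $f$ and $g$ to the larger domains, and repeat. The difficulty is the extension. A map given by Lemma~\ref{lem:retract} on a small submodule need not extend to a larger one, so each map must be chosen with enough extendability in reserve.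

\subsection*{Good maps}
If $N\le L$ and $N\le L'$, an \emph{isomorphism over $N$} is an isomorphism $L\to L'$ that is the identity on $N$.

\begin{lemma}\label{lem:count}
Let $\nu\ge|R|+\aleph_0$ and $|N|\le\nu$. Up to isomorphism over $N$, there are at most $2^\nu$ modules $L$ with $N\le L$ and $|L|\le\nu$.
\end{lemma}

\begin{proof}
Let $W=N\oplus R^{(\nu)}$, where $R^{(\nu)}$ is free of rank $\nu$; then $|W|\le\nu$. For each such $L$ there is a surjection $W\to L$ that is the inclusion on $N$, and two modules $L$, $L'$ for which these surjections have the same kernel are isomorphic over $N$. There are at most $2^\nu$ kernels.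
\end{proof}

\begin{definition}
Let $A,B$ be modules, $N\le A$ small, and $\alpha$ an ordinal. A homomorphism $u\colon N\to B$ is \emph{$\alpha$-good for $(A,B)$} if for every $K$ with $N\le K\le A$ and $|K|\le\lambda_\alpha$ it extends to a homomorphism $K\to B$.
\end{definition}

An $\alpha$-good map is $\beta$-good for all $\beta\le\alpha$. A good map can be extended to a good map at the cost of one level.

\begin{lemma}\label{lem:good}
Let $u\colon N\to B$ be $(\alpha+1)$-good for $(A,B)$ and let $N\le N^+\le A$ with $N^+$ small. Then $u$ extends to a homomorphism $u^+\colon N^+\to B$ that is $\alpha$-good for $(A,B)$.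
\end{lemma}

\begin{proof}
Consider the modules $L$ with $N^+\le L\le A$ and $|L|\le\lambda_\alpha$; one of them is $N^+$. We need one $u^+$ that extends to all of them, and it is enough to handle one $L$ of each isomorphism type over $N^+$. By Lemma~\ref{lem:count} there are at most $2^{\lambda_\alpha}$ types. Choose a representative of each and let $K\le A$ be their sum. Then $N^+\le K$ and $|K|\le2^{\lambda_\alpha}=\lambda_{\alpha+1}$, so $u$ extends to $w\colon K\to B$. Put $u^+=w|_{N^+}$. Given $L$, let $\varphi\colon L\to L_0$ be an isomorphism over $N^+$ onto a representative $L_0\le K$. Then $w\circ\varphi\colon L\to B$ extends $u^+$.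
\end{proof}

\subsection*{Configurations}
Each step of the construction lowers the level of goodness by one, and no ordinal can be lowered infinitely often. The remedy is to keep, at each finite stage, an object that is good at \emph{all} levels $\alpha<\theta$. A single map into a fixed module cannot be expected to have this property. But there are only $2^\kappa<\theta$ isomorphism types of small data, so one type occurs at unboundedly many levels, each time inside an ambient pair of modules that may depend on the level. The following definition separates the small data from the ambient pair.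

\begin{definition}
Let $n\ge1$. An \emph{$n$-configuration} $c$ consists of small modules
\[
X=N_0\le N_1\le\dots\le N_n,\qquad X=N'_0\le N'_1\le\dots\le N'_n
\]
and homomorphisms $f_i\colon N_i\to N'_{i+1}$ and $g_i\colon N'_i\to N_{i+1}$ for $0\le i<n$, such that
\begin{itemize}
\item $N_i\preccurlyeq N_{i+1}$ for $0\le i<n$, $N'_i\preccurlyeq N'_{i+1}$ for $1\le i<n$, and $X\not\preccurlyeq N'_1$;
\item $f_0$ and $g_0$ are the inclusions of $X$, and $f_{i+1}$ extends $f_i$ and $g_{i+1}$ extends $g_i$ for $i+1<n$.
\end{itemize}
A pair of modules $(A,B)$ \emph{$\alpha$-realizes} $c$ if $N_n\preccurlyeq A$, $N'_n\preccurlyeq B$, the map $f_{n-1}\colon N_{n-1}\to B$ is $\alpha$-good for $(A,B)$, and $g_{n-1}\colon N'_{n-1}\to A$ is $\alpha$-good for $(B,A)$. We call $c$ \emph{$\alpha$-realizable} if such a pair exists, and \emph{persistent} if it is $\alpha$-realizable for every $\alpha<\theta$.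
\end{definition}

An $\alpha$-realizable configuration is $\beta$-realizable for all $\beta\le\alpha$. Purity enters only in the next lemma.

\begin{lemma}\label{lem:start}
There is a persistent $1$-configuration.
\end{lemma}

\begin{proof}
Let $N_1=X$ and, by Lemma~\ref{lem:local}(a), choose $N'_1\in S(B^*)$ containing $X$. Then $X\not\preccurlyeq N'_1$, since otherwise $X\preccurlyeq N'_1\preccurlyeq B^*$. With the inclusions $f_0,g_0$ this is a $1$-configuration. Let $\alpha<\theta$; we show that $(A^*,B^*)$ $\alpha$-realizes it. We have $N_1\preccurlyeq A^*$ and $N'_1\preccurlyeq B^*$. The map $f_0\colon X\to B^*$ extends to the inclusion $A^*\to B^*$, so it is $\alpha$-good for $(A^*,B^*)$. If $X\le K\le B^*$ and $|K|\le\lambda_\alpha$, then $|K|+|R|+\aleph_0\le\lambda_\alpha<\lambda$, and Lemma~\ref{lem:retract} extends $g_0\colon X\to A^*$ to $K$. So $g_0$ is $\alpha$-good for $(B^*,A^*)$.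
\end{proof}

\begin{lemma}\label{lem:step}
Every persistent $n$-configuration $c$ extends to a persistent $(n+1)$-configuration.
\end{lemma}

\begin{proof}
An extension of $c$ is given by data $(N_{n+1},N'_{n+1},f_n,g_n)$.

\emph{For each $\alpha<\theta$ there is an $\alpha$-realizable extension.} As $\alpha+1<\theta$, some pair $(A,B)$ $(\alpha+1)$-realizes $c$. By Lemma~\ref{lem:good}, $f_{n-1}$ extends to $f_n\colon N_n\to B$ that is $\alpha$-good for $(A,B)$, and $g_{n-1}$ extends to $g_n\colon N'_n\to A$ that is $\alpha$-good for $(B,A)$. By Lemma~\ref{lem:local}(a) choose $N_{n+1}\in S(A)$ containing $N_n\cup g_n(N'_n)$ and $N'_{n+1}\in S(B)$ containing $N'_n\cup f_n(N_n)$. Since $N_n\preccurlyeq A$ and $N_{n+1}\preccurlyeq A$, coherence gives $N_n\preccurlyeq N_{n+1}$, and the same argument in $B$ gives $N'_n\preccurlyeq N'_{n+1}$. This is an $(n+1)$-configuration extending $c$, and $(A,B)$ $\alpha$-realizes it.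

\emph{There are few extensions.} Call two extensions $(N_{n+1},N'_{n+1},f_n,g_n)$ and $(\tilde N_{n+1},\tilde N'_{n+1},\tilde f_n,\tilde g_n)$ \emph{isomorphic over $c$} if there are isomorphisms $\varphi\colon N_{n+1}\to\tilde N_{n+1}$ over $N_n$ and $\varphi'\colon N'_{n+1}\to\tilde N'_{n+1}$ over $N'_n$ with $\tilde f_n=\varphi'\circ f_n$ and $\tilde g_n=\varphi\circ g_n$. By Lemma~\ref{lem:count} with $\nu=\kappa$ there are at most $2^\kappa$ types of $N_{n+1}$ over $N_n$ and of $N'_{n+1}$ over $N'_n$, and between small modules there are at most $\kappa^\kappa=2^\kappa$ maps. So there are at most $2^\kappa$ classes of extensions.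

\emph{Realizability depends only on the class.} Let $(A,B)$ $\alpha$-realize the first extension. By renaming elements, extend $\varphi$ and $\varphi'$ to isomorphisms $\hat\varphi\colon A\to\tilde A$ and $\hat\varphi'\colon B\to\tilde B$ onto modules $\tilde A\ge\tilde N_{n+1}$ and $\tilde B\ge\tilde N'_{n+1}$. By invariance, $\tilde N_{n+1}\preccurlyeq\tilde A$ and $\tilde N'_{n+1}\preccurlyeq\tilde B$. If $N_n\le K\le\tilde A$ and $|K|\le\lambda_\alpha$, then $N_n\le\hat\varphi^{-1}(K)\le A$, so $f_n$ extends to $w\colon\hat\varphi^{-1}(K)\to B$, and $\hat\varphi'\circ w\circ\hat\varphi^{-1}|_K$ extends $\tilde f_n$. Exchanging the two sides gives the same for $\tilde g_n$. So $(\tilde A,\tilde B)$ $\alpha$-realizes the second extension.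

\emph{Pigeonhole.} To each $\alpha<\theta$ assign the class of an $\alpha$-realizable extension. Since $\theta$ is regular and larger than $2^\kappa$, one class is assigned to unboundedly many $\alpha<\theta$. Any member of this class is $\alpha$-realizable for unboundedly many, hence for all, $\alpha<\theta$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
By Lemmas~\ref{lem:start} and~\ref{lem:step} there are persistent $n$-configurations $c_n$ for $n\ge1$, each extending the previous one. They give infinite sequences $(N_n)$, $(N'_n)$, $(f_n)$, $(g_n)$. Put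
\[
N=\bigcup_nN_n,\qquad N'=\bigcup_nN'_n,\qquad f=\bigcup_nf_n\colon N\to N',\qquad g=\bigcup_ng_n\colon N'\to N .
\]
Both $f$ and $g$ are homomorphisms and are the identity on $X$. Hypothesis $(\omega)$, used here for the only time, applies to the chains $N_0\preccurlyeq N_1\preccurlyeq\cdots$ and $N'_1\preccurlyeq N'_2\preccurlyeq\cdots$ and gives $X\preccurlyeq N$ and $N'_1\preccurlyeq N'$. By Lemma~\ref{lem:swap}, $X\preccurlyeq N'$. Since $X\subseteq N'_1$, $X\preccurlyeq N'$ and $N'_1\preccurlyeq N'$, coherence gives $X\preccurlyeq N'_1$, contrary to the definition of a configuration. Hence $A^*\le^\lambda_{\mathrm{pp}}B^*$ implies $A^*\preccurlyeq B^*$.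
\end{proof}

\begin{remark}
Hypothesis $(\omega)$ cannot be dropped. If $r$ is central and $r^n\notin r^{n+1}R$ for all $n$, then by Theorem~\ref{thm:A} the relation $\preccurlyeq_r$ satisfies every other hypothesis of Theorem~\ref{thm:B} for uncountable $\mu$ and violates its conclusion. So $\preccurlyeq_r$ must violate $(\omega)$; for $R=\mathbb Z$ an explicit chain is given in Example~\ref{ex:cyclic}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CP}
Roberto Carnevale and Gianluca Paolini,
\emph{$\mu$-abstract elementary classes of modules},
arXiv:2607.12160 (2026).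

\end{thebibliography}
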